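\title{Similarity classes of matrices over $R/P^n$ and commuting $n$-tuples over the residue field}

\begin{abstract}
Let $R$ be a discrete valuation ring with maximal ideal $P$ and finite residue field $\mathbf F_q$. We disprove the conjecture that the number of similarity classes in $M_m(R/P^n)$ always equals the number of isomorphism classes of $m$-dimensional $\mathbf F_q[x_1,\dots,x_n]$-modules. For every $R$ and every $m\ge4$ the first number is smaller than the second for all large $n$, and their ratio tends to $0$ exponentially fast. The number of modules grows like $q^{\Lambda n}$ with $\Lambda=\lfloor m^2/4\rfloor+1$. To bound the number of similarity classes we attach to a matrix over $R/P^n$ a decreasing chain of subalgebras of $M_m(\mathbf F_q)$ and count the matrices with a given chain. The count rests on the sharp bound $\dim L-\dim[L,L]\le\Lambda$ for unital subalgebras $L$ of a matrix algebra and on Greenberg's approximation theorem.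
\end{abstract}

\section{Two counting problems}\label{sec:intro}

Let $k=\mathbf F_q$ be the field with $q$ elements and let $R$ be a discrete valuation ring with maximal ideal $P$ and residue field $k$. Put $R_n=R/P^n$, a ring with $q^n$ elements; the rings $\mathbf Z/p^n\mathbf Z$ and $k[t]/(t^n)$ are examples. Matrices $A,B\in M_m(R_n)$ are \emph{similar} if $B=gAg^{-1}$ for some $g\in \mathrm{GL}_m(R_n)$. Let $s_m(n)$ be the number of similarity classes in $M_m(R_n)$.

Let $c_m(n)$ be the number of isomorphism classes of $m$-dimensional modules over the polynomial algebra $k[x_1,\dots,x_n]$. Such a module is the space $k^m$ with $n$ commuting matrices, so $c_m(n)$ is the number of orbits of $\mathrm{GL}_m(k)$, acting by simultaneous conjugation, on commuting $n$-tuples in $M_m(k)$. It depends only on $q$, $m$ and $n$. The following problem is posed in Prasad's paper \cite{Prasad}.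

\medskip\noindent\textbf{Conjecture.} \emph{$s_m(n)=c_m(n)$ for all positive integers $m$ and $n$.}\medskip

For $n=1$ both sides count similarity classes in $M_m(k)$, and for $m=1$ both sides equal $q^n$. When $R_n=k[t]/(t^n)$, a matrix $A_1+tA_2+\dots+t^{n-1}A_n$ over $R_n$ is itself an $n$-tuple of matrices over $k$. The tuple need not commute, but the group is larger, and one may hope that the two effects cancel. They often do. Two known results accompany the problem: $s_m(2)=c_m(2)$ for every $m$, and $s_m(n)=c_m(n)$ for all $n$ when $m\le3$.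

The conjecture nevertheless fails for every $m\ge4$. Put
\[
\Lambda=\Lambda_m=\lfloor m^2/4\rfloor+1 .
\]

\begin{theorem}\label{thm:main}
Let $m\ge4$ and let $R$ be any discrete valuation ring with residue field $\mathbf F_q$. There are constants $C,\eta>0$ and $n_1$, depending only on $m$ and $R$, such that
\[
s_m(n)\le C\,(n+1)^{m^2}q^{(\Lambda-\eta)n}\quad(n\ge n_1),
\qquad\text{whereas}\qquad
c_m(n)\ge q^{\Lambda n-m^2}\quad(n\ge1).
\]
Hence $s_m(n)<c_m(n)$ for all large $n$, and $s_m(n)/c_m(n)\to0$ exponentially fast. In particular the conjecture is false.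
\end{theorem}

For a subalgebra $L$ of a matrix algebra over a field let $[L,L]$ be the linear span of the commutators $[x,y]=xy-yx$ with $x,y\in L$, and put
\[
w(L)=\dim L-\dim[L,L].
\]
This is the dimension of the space of linear forms $\tau$ on $L$ with $\tau(xy)=\tau(yx)$. It equals $\dim L$ when $L$ is commutative, and it equals $1$ for $L=M_m(F)$, since the commutators $E_{ij}=[E_{ii},E_{ij}]$ and $E_{ii}-E_{jj}=[E_{ij},E_{ji}]$, $i\ne j$, span the matrices of trace zero.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For each fixed $R$, equality $s_m(n)=c_m(n)$ holds for all $n$ if and only if $m\le3$.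
\item[(2)] For fixed $m$ and $q$ there is $C'$ with $q^{-m^2}q^{\Lambda n}\le c_m(n)\le C'q^{\Lambda n}$ for all $n$.
\item[(3)] Let $F$ be any field. Every unital subalgebra $L$ of $M_m(F)$ satisfies $w(L)\le\Lambda_m$, and equality occurs.
\end{enumerate}
\end{theorem}

Part (3) is a noncommutative form of the Schur bound $\dim L\le\Lambda_m$ for commutative $L$. The known result for $m\le3$ is used only in part (1). No assumption is made on the characteristic of $R$. The number $n_1$ is not explicit, because it depends on the constants in Greenberg's approximation theorem.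

The threshold $m=4$ comes from comparing two exponents. The characteristic polynomial has $m$ free coefficients in $R_n$, and companion matrices realize all of them, so $s_m(n)\ge q^{mn}$. The exponent for $c_m(n)$ is $\Lambda_m$. We have $\Lambda_m=m$ for $m=1,2,3$, while $\Lambda_m\ge m+1$ for $m\ge4$ because then $m^2/4\ge m$. The proof shows that when a matrix over $R_n$ is built one power of $P$ at a time, each level contributes at most $q^{\Lambda}$ to $s_m(n)$, and that a positive proportion of the levels contribute essentially only $q^m$.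

\medskip\noindent\textbf{Conventions.}
The rings $R_n$ do not change when $R$ is replaced by its completion, so \emph{from now on $R$ is complete}. Let $\pi$ be a uniformizer and $K$ the fraction field, and put $R_0=0$. A bar denotes reduction modulo $\pi$. For $0\le j\le b$, multiplication by $\pi^j$ identifies $R_{b-j}$ with $\pi^jR_b$. Thus $\pi^jY\in M_m(R_b)$ makes sense for $Y\in M_m(R_{b-j})$ and vanishes only if $Y=0$, and if $A\in M_m(R_b)$ is one lift of a matrix over $R_j$, then the lifts are the matrices $A+\pi^jY$ with $Y\in M_m(R_{b-j})$.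

\section{The chain of a matrix, and the case $m=2$}\label{sec:two}

For $A\in M_m(R_n)$ and $1\le i\le n$ let $A^{(i)}$ be the image of $A$ in $M_m(R_i)$, let $Z_i(A)$ be the centralizer of $A^{(i)}$ in $M_m(R_i)$, and let
\[
L_i(A)=\{\bar x:\ x\in Z_i(A)\}\subseteq M_m(k).
\]
So $L_i(A)$ consists of the matrices over $k$ that lift to a matrix commuting with $A$ modulo $\pi^i$. It is a unital $k$-subalgebra that depends only on $A^{(i)}$. Reduction maps $Z_{i+1}(A)$ into $Z_i(A)$, so $L_1(A)\supseteq L_2(A)\supseteq\dots\supseteq L_n(A)$. We call this the \emph{chain} of $A$. The definition also applies to $A\in M_m(R)$, for all $i\ge1$.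

For $m=2$ everything can be computed. Given $A\in M_2(R_n)$, let $r\in\{0,\dots,n\}$ be maximal such that $A^{(r)}$ is a scalar $\lambda\in R_r$. Fix a lift $\tilde\lambda\in R_n$ of each $\lambda$. Then $A=\tilde\lambda+\pi^rB$ with a unique $B\in M_2(R_{n-r})$, and $\bar B$ is not scalar if $r<n$. In that case choose $v\in R_{n-r}^2$ with $\bar v,\bar B\bar v$ independent. Then $v,Bv$ is a basis, so $B$ is similar to the companion matrix of its characteristic polynomial, and a companion matrix is not scalar modulo $\pi$. There are $q^r$ choices for $\lambda$ and $q^{2(n-r)}$ classes for $B$, so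
\begin{equation}\label{eq:m2}
s_2(n)=\sum_{r=0}^n q^{\,r+2(n-r)} .
\end{equation}
The chain of $A$ explains the exponent. For $i\le r$ we have $L_i(A)=M_2(k)$, with $w=1$. For $i>r$, a matrix $x$ commutes with $A$ modulo $\pi^i$ exactly when it commutes with $B$ modulo $\pi^{i-r}$. Such an $x$ is determined modulo $\pi^{i-r}$ by $xv=(\alpha+\beta B)v$, so it is $\alpha+\beta B$. Hence $L_i(A)=k[\bar B]$, with $w=2$. The exponent in \eqref{eq:m2} is $\sum_{i=1}^n w(L_i(A))$.

Now take a commuting tuple $(A_1,\dots,A_n)$ in $M_2(k)$ and let $r$ be maximal such that $A_1,\dots,A_r$ are scalar. There are $q^r$ choices for the scalars. If $r<n$, there are $q^2$ classes for the nonscalar matrix $A_{r+1}$. Once it is fixed, the later matrices are arbitrary elements of its centralizer $k[A_{r+1}]$, which has $q^2$ elements and is commutative, so that the remaining conjugations act trivially. This gives $q^{r+2(n-r)}$ classes again, and $c_2(n)=s_2(n)$.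

In both counts a commutative algebra appears at some level and is kept from then on, and every later level contributes $q$ to the power of its dimension. For tuples nothing prevents this in any size: all $n$ matrices may be taken in a commutative algebra of the largest dimension $\Lambda$. For matrices over $R_n$ the proof runs as follows.
\begin{enumerate}
\item[(a)] Level $i$ contributes at most $q^{w(L_i)}$ (Section~\ref{sec:chain}), and $w(L_i)\le\Lambda$ (Section~\ref{sec:w}). This alone bounds $s_m(n)$ by $q^{\Lambda n}$ times a polynomial in $n$.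
\item[(b)] If the chain is constant from level $a+1$ to level $b$ and $b/a$ is large, then $A$ is close to a matrix over $R$ whose centralizer $Z$ over $K$ reduces to the constant value. Centralizers of single matrices have $w(Z)\le m$, and the levels in the second half of the stretch contribute only $q^m$ each, up to a total loss $q^{\gamma a}$ (Section~\ref{sec:stretch}).
\item[(c)] A chain changes fewer than $m^2$ times, so it has such a stretch with $a$ proportional to $n$ (Section~\ref{sec:proof}).
\end{enumerate}

\section{The invariant $w$ for subalgebras and for centralizers}\label{sec:w}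

The algebras $L_i(A)$ need not be commutative, as $m=2$ shows, so a bound for $w$ on all subalgebras is needed. The idea is to degenerate $L$ to an algebra spanned by diagonal matrices and matrix units. In a degeneration the dimension is constant and the span of the commutators can only shrink, so $w$ does not decrease. For the degenerate algebra the bound is a statement about graphs. We use two standard facts. \emph{Borel's fixed point theorem}: a torus acting on a nonempty projective variety over an algebraically closed field has a fixed point. \emph{Mantel's theorem}: a triangle-free simple graph on $m$ vertices has at most $\lfloor m^2/4\rfloor$ edges.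

\begin{lemma}\label{lem:schur}
Let $F$ be a field and $L\subseteq M_m(F)$ a unital subalgebra. Then $w(L)\le\Lambda_m$.
\end{lemma}

\begin{proof}
Extension of scalars changes neither $\dim L$ nor $\dim[L,L]$, because $[L,L]$ is spanned by the commutators of the elements of a basis. So let $F$ be algebraically closed. Put $d=\dim L$ and $e=\dim[L,L]$.

\emph{Degeneration.} Let $\mathcal X$ be the set of $d$-dimensional subspaces $U\subseteq M_m(F)$ with $1\in U$, $UU\subseteq U$ and $\dim[U,U]\le e$. On a standard affine chart of the Grassmannian, $U$ has a basis $u_1,\dots,u_d$ with entries polynomial in the coordinates. The three conditions say that $1\wedge u_1\wedge\dots\wedge u_d=0$, that $u_au_b\wedge u_1\wedge\dots\wedge u_d=0$ for all $a,b$, and that the minors of size $e+1$ of the matrix with rows $[u_a,u_b]$ vanish. Hence $\mathcal X$ is closed, so projective. It contains $L$ and is stable under conjugation by the torus $T$ of invertible diagonal matrices. By Borel's theorem $\mathcal X$ contains a $T$-stable $U$, and $w(U)\ge d-e=w(L)$. It suffices to bound $w(U)$.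

An element $t\in T$ fixes the diagonal matrices and multiplies $E_{ij}$ by $t_it_j^{-1}$. These characters, for $i\neq j$, are nontrivial and pairwise distinct, and a $T$-stable subspace is the direct sum of its intersections with the simultaneous eigenspaces. So
\[
U=U_0\oplus\bigoplus_{(i,j)\in S}FE_{ij}
\]
with $U_0$ diagonal and $S$ a set of pairs $(i,j)$, $i\ne j$. The subspace $[U,U]\subseteq U$ is $T$-stable and decomposes in the same way. With $S'=\{(i,j)\in S: E_{ij}\notin[U,U]\}$ we get $w(U)\le\dim U_0+|S'|$.

\emph{The graph.} (i) If $(i,j)\in S'$ and $h\in U_0$, then $h_i=h_j$, since $(h_i-h_j)E_{ij}=[h,E_{ij}]\in[U,U]$. (ii) If $(i,j)\in S'$, then $(j,i)\notin S$. Otherwise $E_{ii}=E_{ij}E_{ji}$ lies in $U_0$ and violates (i).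

Let $\Gamma$ be the simple graph on $\{1,\dots,m\}$ obtained from $S'$ by forgetting orientations. By (ii) it has $|S'|$ edges. We claim that $\Gamma$ is triangle-free. However the edges of a triangle are oriented, two of them form a directed path: if not, every vertex of the triangle would be a source or a sink, and the triangle would be bipartite. So a triangle has vertices $i,j,l$ with $(i,j),(j,l)\in S'$. Then $E_{il}=E_{ij}E_{jl}=[E_{ij},E_{jl}]$ lies in $U$ and in $[U,U]$, so $(i,l)\in S\setminus S'$. The third edge must therefore come from $(l,i)\in S'$, and (ii) gives $(i,l)\notin S$, a contradiction.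

Let $\Gamma$ have $t$ connected components. By (i) the elements of $U_0$ are constant on components, so $\dim U_0\le t$. An edge joining two different components creates no triangle. Adding $t-1$ such edges one after another and applying Mantel's theorem gives $|S'|+t-1\le\lfloor m^2/4\rfloor$. Hence $w(U)\le t+|S'|\le\Lambda_m$.
\end{proof}

The bound is attained by
\begin{equation}\label{eq:S}
S_m(F)=F\cdot1+\left\{\begin{pmatrix}0&B\\0&0\end{pmatrix}:\ B\text{ of size }\lfloor m/2\rfloor\times\lceil m/2\rceil\right\}.
\end{equation}
The product of two of the block matrices is zero, so $S_m(F)$ is a commutative algebra, of dimension $1+\lfloor m/2\rfloor\lceil m/2\rceil=\Lambda_m$. Its graph $\Gamma$ is complete bipartite. Noncommutative algebras can attain the bound too: in the span of $1,E_{12},E_{13},E_{24},E_{34},E_{14}$ in $M_4(F)$ the only nonzero products of two of the matrix units are $E_{12}E_{24}=E_{13}E_{34}=E_{14}$, so $w=6-1=5=\Lambda_4$.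

\begin{proof}[Proof of Theorem~\ref{thm:more}, parts (2) and (3)]
Part (3) is Lemma~\ref{lem:schur} together with \eqref{eq:S}. For (2), the algebra $S_m(k)$ contains $q^{\Lambda n}$ tuples of length $n$, all commuting, and an orbit has at most $|\mathrm{GL}_m(k)|\le q^{m^2}$ elements. So $c_m(n)\ge q^{\Lambda n-m^2}$. Conversely, a commuting tuple lies in the commutative unital subalgebra that it generates, whose dimension is at most $\Lambda$ by Lemma~\ref{lem:schur}. If $C'$ is the number of unital subalgebras of the finite ring $M_m(k)$, there are at most $C'q^{\Lambda n}$ commuting tuples.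
\end{proof}

Centralizers of single matrices obey a much smaller bound.

\begin{lemma}\label{lem:cent}
Let $F$ be a field, $A\in M_m(F)$, and $Z$ the centralizer of $A$ in $M_m(F)$. Then $w(Z)\le m\le\dim Z$.
\end{lemma}

\begin{proof}
Let $X$ act on $F^m$ by $A$. As an $F[X]$-module, $F^m=\bigoplus_iV_i$ with $V_i\cong F[X]/(p_i)$ and $\sum\deg p_i=m$, and
\[
Z=\operatorname{End}_{F[X]}(F^m)=\bigoplus_{i,j}\operatorname{Hom}_{F[X]}(V_i,V_j).
\]
The diagonal part $\bigoplus_i\operatorname{End}_{F[X]}(V_i)\cong\bigoplus_iF[X]/(p_i)$ has dimension $m$, so $\dim Z\ge m$. Let $e_j\in Z$ be the projection onto $V_j$. If $i\ne j$ and $z\in\operatorname{Hom}_{F[X]}(V_i,V_j)$, then $e_jz=z$ and $ze_j=0$, so $z=[e_j,z]\in[Z,Z]$. Hence $Z/[Z,Z]$ is spanned by the image of the diagonal part.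
\end{proof}

\section{Counting by chains}\label{sec:chain}

We first express $s_m(n)$ through chains. The kernel of the reduction $Z_i(A)\to L_i(A)$ consists of the matrices $\pi y$, $y\in M_m(R_{i-1})$, with $\pi[y,A^{(i-1)}]=0$, that is, with $y\in Z_{i-1}(A)$ (and $Z_0(A)=0$). So $|Z_i(A)|=q^{\dim L_i(A)}|Z_{i-1}(A)|$, and
\[
|Z_n(A)|=q^{\sum_{i=1}^n\dim L_i(A)} .
\]
By Burnside's lemma, a finite group $G$ acting on a finite set has $|G|^{-1}\sum_x|\operatorname{Stab}(x)|$ orbits. The stabilizer of $A$ in $\mathrm{GL}_m(R_n)$ is contained in $Z_n(A)$. A matrix over $R_n$ is invertible exactly when its reduction is, so $|\mathrm{GL}_m(R_n)|=|\mathrm{GL}_m(k)|\,q^{m^2(n-1)}\ge q^{m^2(n-1)}$. For a chain $\mathcal C=(L_1\supseteq\dots\supseteq L_n)$ of unital subalgebras of $M_m(k)$ let $N(\mathcal C)$ be the number of $A\in M_m(R_n)$ with chain $\mathcal C$, and define its \emph{weight}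
\[
W(\mathcal C)=q^{-m^2n}\,N(\mathcal C)\,q^{\sum_{i=1}^n\dim L_i}.
\]
Then $s_m(n)\le q^{m^2}\sum_{\mathcal C}W(\mathcal C)$.

There are few chains. Call $i$ a \emph{drop} of $\mathcal C$ if $L_{i+1}\ne L_i$. Dimensions lie between $1$ and $m^2$, so there are at most $m^2-1$ drops. A chain is determined by its set of distinct members and its set of drops. The first is one of $C_1=2^{C'}$ sets, where $C'$ is the number of unital subalgebras of $M_m(k)$. The second can be listed as an element of $\{0,\dots,n-1\}^{m^2-1}$ by padding with zeros. Therefore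
\begin{equation}\label{eq:burnside}
s_m(n)\le C_1\,q^{m^2}(n+1)^{m^2}\max_{\mathcal C}W(\mathcal C).
\end{equation}

It remains to bound $N(\mathcal C)$, and we do so by lifting $A$ one level at a time. The tool is the trace form $(x,y)\mapsto\operatorname{tr}(xy)$, which is nondegenerate on $M_m(k)$ in every characteristic because the bases $(E_{ij})$ and $(E_{ji})$ are dual to each other. For matrices $u,v,y$ over any commutative ring,
\begin{equation}\label{eq:trace}
\operatorname{tr}([u,v]\,y)=\operatorname{tr}(u\,[v,y])=\operatorname{tr}(v\,[y,u]),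
\end{equation}
all three being $\operatorname{tr}(uvy)-\operatorname{tr}(vuy)$. We compare two lifts $A,A'$ with the same $L$ by computing $\operatorname{tr}([x,A']y)$ in two ways, for $x,y$ commuting with $A$.

\begin{lemma}\label{lem:step}
Let $i\ge1$, $A_\circ\in M_m(R_{i-1})$, and let $L\subseteq M_m(k)$ be a subalgebra. At most $q^{m^2-\dim[L,L]}$ lifts $A\in M_m(R_i)$ of $A_\circ$ satisfy $L_i(A)=L$.
\end{lemma}

\begin{proof}
Let $A$ and $A'=A+\pi^{i-1}Y$, $Y\in M_m(k)$, be two such lifts, and let $x_0,y_0\in L$. Choose $x,y\in Z_i(A)$ and $x'\in Z_i(A')$ with reductions $x_0,y_0,x_0$. Since $[x',A']=0$ and $[A,y]=0$, identity \eqref{eq:trace} gives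
\[
\operatorname{tr}([x,A']y)=\operatorname{tr}([x-x',A']y)=\operatorname{tr}((x-x')[A',y])=\operatorname{tr}\bigl((x-x')\,\pi^{i-1}[Y,y_0]\bigr)=0,
\]
because $x-x'\in\pi M_m(R_i)$. Since $[x,A]=0$, also
\[
\operatorname{tr}([x,A']y)=\pi^{i-1}\operatorname{tr}([x_0,Y]y_0)=\pi^{i-1}\operatorname{tr}(Y[y_0,x_0]).
\]
So $Y$ is orthogonal to $[L,L]$, and the orthogonal complement has dimension $m^2-\dim[L,L]$.
\end{proof}

In the weight, level $i$ carries the factor $q^{-m^2+\dim L_i}$ and at most $q^{m^2-\dim[L_i,L_i]}$ lifts, together $q^{w(L_i)}$. Thus $W(\mathcal C)\le q^{\sum_iw(L_i)}\le q^{\Lambda n}$ by Lemma~\ref{lem:schur}, and \eqref{eq:burnside} bounds $s_m(n)$ by $C_1q^{m^2}(n+1)^{m^2}q^{\Lambda n}$. This is the growth rate of $c_m(n)$, and an exponential saving is still to be found.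

\section{Long constant stretches}\label{sec:stretch}

\subsection*{Elementary divisors}
Recall the Smith normal form. For an $R$-linear map $\varphi\colon R^N\to R^{N'}$ there are bases $(v_t)$ and $(u_t)$ and exponents $\delta_1\le\dots\le\delta_N\le\infty$ with $\varphi(v_t)=\pi^{\delta_t}u_t$, where $\pi^\infty=0$ and $\delta_t=\infty$ for $t>N'$. The sum $\delta_1+\dots+\delta_r$ is the least valuation of an $r\times r$ minor of the matrix of $\varphi$. The congruence $\varphi(y)\equiv0\bmod\pi^h$ has $q^{\sum_t\min(\delta_t,h)}$ solutions $y\in R_h^N$.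

Let $A\in M_m(R_n)$, let $\tilde A\in M_m(R)$ be a lift, and apply this to $x\mapsto[x,\tilde A]$. There are bases $(v_t),(u_t)$ of $M_m(R)$ with $[v_t,\tilde A]=\pi^{\varepsilon_t}u_t$, $1\le t\le m^2$. An element $\sum x_tv_t$ commutes with $\tilde A$ modulo $\pi^i$ exactly when $\pi^{\varepsilon_t}x_t\in\pi^iR$ for all $t$, and this allows a unit $x_t$ exactly when $\varepsilon_t\ge i$. So $L_i(A)$ has basis $\{\bar v_t:\varepsilon_t\ge i\}$. The $v_t$ with $\varepsilon_t=\infty$ form an $R$-basis of $Z\cap M_m(R)$ and a $K$-basis of $Z$, where $Z$ is the centralizer of $\tilde A$ in $M_m(K)$. By Lemma~\ref{lem:cent},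
\begin{equation}\label{eq:dim}
\dim L_i(A)=\#\{t:\varepsilon_t\ge i\}\ \ge\ \dim_KZ\ \ge\ m .
\end{equation}
Moreover $L_i(\tilde A)$ is the reduction of $Z\cap M_m(R)$ once $i$ exceeds all finite $\varepsilon_t$.

One might hope that this reduction inherits the bound $w\le m$ from $Z$, so that Lemma~\ref{lem:step} would suffice. It does not. Reduction modulo $\pi$ is a degeneration, and commutators can die.

\begin{example}\label{ex:five}
Let $m=5$, so $\Lambda=7$. Put
\[
\psi=\begin{pmatrix}1&0&1\\0&1&1\end{pmatrix},\qquad
g=\begin{pmatrix}I_2&\pi^{-1}\psi\\0&I_3\end{pmatrix},\qquad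
\theta(X,D)=\psi D-X\psi
\]
for $X$ of size $2\times2$ and $D$ diagonal of size $3\times3$. Then
\[
g\begin{pmatrix}X&0\\0&D\end{pmatrix}g^{-1}=\begin{pmatrix}X&\pi^{-1}\theta(X,D)\\0&D\end{pmatrix}.
\]
Taking $X=0$ and $D=\operatorname{diag}(\pi,\pi^2,\pi^3)$ gives a matrix $A\in M_5(R)$. Its centralizer $Z$ in $M_5(K)$ consists of all matrices of the displayed form, so $Z\cong M_2(K)\times K^3$, $\dim Z=7$ and $w(Z)=1+3=4$. Over $k$, the equation $\theta(X,D)=0$ says that the columns $e_1,e_2,e_1+e_2$ of $\psi$ are eigenvectors of $X$ with eigenvalues $d_1,d_2,d_3$. This forces $X=\operatorname{diag}(d_1,d_2)$ and $d_1=d_2=d_3$. So $\theta$ has kernel the scalars, and it maps a space of dimension $7$ onto the $2\times3$ matrices over $k$. An element of $Z$ lies in $M_5(R)$ exactly when $(X,D)=\lambda+\pi(X',D')$ with $\lambda,X',D'$ over $R$, and then it equals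
\[
\lambda+\begin{pmatrix}\pi X'&\theta(X',D')\\0&\pi D'\end{pmatrix}.
\]
Hence $L_i(A)=S_5(k)$ for all large $i$. Here $w(L_i)=7=\Lambda$, and Lemma~\ref{lem:step} imposes no condition on the lifts.

The commutators are still visible one level higher. The commutator of the elements with parameters $X'$ and $X''$ is
\[
\pi^2g\begin{pmatrix}H&0\\0&0\end{pmatrix}g^{-1}=\pi\begin{pmatrix}\pi H&-H\psi\\0&0\end{pmatrix},\qquad H=[X',X''].
\]
The matrices $H$ span the trace-zero matrices over $R$, and $\bar H\psi\ne0$ for $\bar H\ne0$. So the commutators span $\pi$ times a direct summand of rank $3$. If $Y\in M_5(R_h)$ is orthogonal to them, there are $q^{3+22h}$ possibilities for $Y$ instead of $q^{25h}$: three conditions per level, at a one-time cost of $q^3$. The contribution per level becomes $q^{7-3}=q^{w(Z)}$.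
\end{example}

The example shows what is needed: a version of Lemma~\ref{lem:step} that lifts through many levels at once, so that orthogonality holds modulo a high power of $\pi$, and a bound on the power of $\pi$ by which the commutators can be divisible.

\subsection*{Orthogonality across many levels}
In Lemma~\ref{lem:step} we replaced $x$ by an element $x'$ commuting with $A'$, at an error divisible by $\pi$. On a constant stretch the error is much smaller. Suppose $L_{a+1}(A)=\dots=L_b(A)$ has dimension $\ell$. By \eqref{eq:dim}, $\ell$ of the $\varepsilon_t$ are $\ge b$ and the other $m^2-\ell$ are $\le a$. This gap turns approximate commutation into exact commutation.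

\begin{lemma}\label{lem:gap}
Let $0\le a<j\le b$ and let $A\in M_m(R_b)$ satisfy $L_{a+1}(A)=\dots=L_b(A)$. If $x\in M_m(R_b)$ and $[x,A]\in\pi^jM_m(R_b)$, then $x=x'+\pi^{j-a}z$ with $x'\in Z_b(A)$ and $z\in M_m(R_b)$.
\end{lemma}

\begin{proof}
Write a lift of $x$ as $\sum x_tv_t$ with $x_t\in R$. Since $j\le b$, the hypothesis gives $\pi^{\varepsilon_t}x_t\in\pi^jR$ for all $t$. If $\varepsilon_t\le a$, then $\pi^{j-a}$ divides $x_t$. If $\varepsilon_t\ge b$, then $v_t$ commutes with $A$ modulo $\pi^b$. Let $x'$ be the image of the sum of the terms with $\varepsilon_t\ge b$.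
\end{proof}

\begin{lemma}\label{lem:orth}
Let $0\le a<j<b\le2j-a$. Let $A\in M_m(R_b)$ and $A'=A+\pi^jY$, $Y\in M_m(R_{b-j})$, and suppose $L_{a+1}(A')=\dots=L_b(A')$. Then $\operatorname{tr}(Y[y,x])=0$ in $R_{b-j}$ for all $x,y\in Z_b(A)$.
\end{lemma}

\begin{proof}
We have $[x,A']=\pi^j[x,Y]$. Lemma~\ref{lem:gap} for $A'$ gives $x=x'+\pi^{j-a}z$ with $x'\in Z_b(A')$. By \eqref{eq:trace}, in $R_b$,
\[
\operatorname{tr}([x,A']y)=\pi^{j-a}\operatorname{tr}([z,A']y)=\pi^{j-a}\operatorname{tr}(z[A',y])=\pi^{j-a}\pi^{j}\operatorname{tr}(z[Y,y])=0,
\]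
because $2j-a\ge b$. On the other hand $\operatorname{tr}([x,A']y)=\pi^j\operatorname{tr}([x,Y]y)=\pi^j\operatorname{tr}(Y[y,x])$.
\end{proof}

The condition $b\le2j-a$ kills the term that is quadratic in the perturbation $\pi^jY$. It is the reason why only the second half of a stretch is used.

\subsection*{Divisibility of the commutators}
For matrices $x=(x_1,\dots,x_\ell)$ let $\Omega(x)$ be the $\ell^2\times m^2$ matrix whose rows list the entries of the commutators $[x_r,x_s]$. If the $x_r$ form a basis of a centralizer over a field, Lemma~\ref{lem:cent} says that $\Omega(x)$ has rank at least $\ell-m$. Our $x_r$ commute with $A$ only modulo $\pi^b$, so we must pass from an approximate solution to an exact one over $R$, close enough to keep the exponents $\varepsilon_t\le a$. This is where completeness of $R$ is used.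

\begin{theorem}[Greenberg {\cite[Theorem 1]{Greenberg}}]\label{thm:greenberg}
Let $R$ be a complete discrete valuation ring with uniformizer $\pi$, and let $f_1,\dots,f_r\in R[T_1,\dots,T_N]$. There are integers $\nu_0\ge1$, $\kappa\ge1$, $\sigma\ge0$ such that for all $\nu\ge\nu_0$ and all $\xi\in R^N$ with $f_1(\xi)\equiv\dots\equiv f_r(\xi)\equiv0\bmod\pi^\nu$ there is $\xi^*\in R^N$ with $f_1(\xi^*)=\dots=f_r(\xi^*)=0$ and $\xi^*\equiv \xi\bmod\pi^{\lfloor\nu/\kappa\rfloor-\sigma}$.
\end{theorem}

\begin{lemma}\label{lem:minor}
There is an integer $\gamma\ge2$, depending only on $m$ and $R$, with the following property. Let $a\ge1$ and $b\ge\gamma a$. Let $A\in M_m(R_b)$ satisfy $L_{a+1}(A)=\dots=L_b(A)=L$, put $\ell=\dim L$, and let $x_1,\dots,x_\ell\in Z_b(A)$ lift a basis of $L$. Then some minor of $\Omega(x)$ of size $\ell-m$ is not divisible by $\pi^{\gamma a}$.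
\end{lemma}

\begin{proof}
By \eqref{eq:dim}, $\ell\ge m$, and for $\ell=m$ the empty minor is $1$. For each $\ell$ with $m<\ell\le m^2$ consider the polynomial system in the entries of $(A,x_1,\dots,x_\ell)$:
\begin{equation}\label{eq:system}
[A,x_r]=0\quad(1\le r\le\ell),\qquad\text{all minors of }\Omega(x)\text{ of size }\ell-m\text{ vanish}.
\end{equation}
Let $\nu_0,\kappa,\sigma$ be its constants in Theorem~\ref{thm:greenberg}, and choose $\gamma\ge2$ with $\gamma\ge\max(\nu_0,\kappa(\sigma+2))$ for each of these finitely many $\ell$. Put $\nu=\gamma a$. Then $\nu\ge\nu_0$, and $\lfloor\nu/\kappa\rfloor\ge(\sigma+2)a\ge\sigma+a+1$ because $a\ge1$.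

Suppose all the minors are divisible by $\pi^\nu$. Lift $(A,x)$ to $(\tilde A,\tilde x)$ over $R$. Since $\nu\le b$, this solves \eqref{eq:system} modulo $\pi^\nu$. So there is an exact solution $(A^*,x^*)$ over $R$ congruent to $(\tilde A,\tilde x)$ modulo $\pi^{a+1}$. Let $Z$ be the centralizer of $A^*$ in $M_m(K)$. The algebra $L_{a+1}$ depends only on the matrix modulo $\pi^{a+1}$, so $L_{a+1}(A^*)=L$, and \eqref{eq:dim} for $A^*$ gives $\dim_KZ\le\ell$. The $x_r^*$ lie in $Z$ and reduce to a basis of $L$. They are independent over $K$, since a nontrivial relation could be scaled to have coefficients in $R$, not all in $P$, and would reduce to a nontrivial relation over $k$. Hence they form a basis of $Z$ and $\dim Z=\ell$. The rows of $\Omega(x^*)$ span $[Z,Z]$, so the vanishing of the minors gives $\dim[Z,Z]\le\ell-m-1$, that is, $w(Z)\ge m+1$. This contradicts Lemma~\ref{lem:cent}.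
\end{proof}

Since $R$ is compact, a limit argument would give, for each fixed $a$, some exponent in place of $\gamma a$. Greenberg's theorem makes the exponent linear in $a$, and this is what allows $a$ to be proportional to $n$ in Section~\ref{sec:proof}.

\begin{proposition}\label{prop:block}
Let $a\ge1$, $b\ge\gamma a$ and $a<j<b\le2j-a$. Let $L\subseteq M_m(k)$ be a subalgebra of dimension $\ell$ and let $A_\circ\in M_m(R_j)$. The number of lifts $A\in M_m(R_b)$ of $A_\circ$ with $L_{a+1}(A)=\dots=L_b(A)=L$ is at most
\[
q^{(m^2-\ell+m)(b-j)+\gamma a}.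
\]
\end{proposition}

\begin{proof}
If there is such a lift, fix one, $A$, and choose $x_1,\dots,x_\ell\in Z_b(A)$ lifting a basis of $L$. Any other is $A'=A+\pi^jY$ with $Y\in M_m(R_{b-j})$, and by Lemma~\ref{lem:orth}, $\operatorname{tr}(Y[x_r,x_s])=0$ in $R_{b-j}$ for all $r,s$. Since $\operatorname{tr}(YH)=\sum Y_{\alpha\beta}H_{\beta\alpha}$, this is a homogeneous linear system for the entries of $Y$ whose matrix is $\Omega(x)$ up to a permutation of the columns. Lift $\Omega(x)$ from $R_b$ to $R$ and let $\delta_1\le\dots\le\delta_{m^2}\le\infty$ be the Smith exponents of the lift. By Lemma~\ref{lem:minor}, and since $\gamma a\le b$, the lift has a minor of size $\ell-m$ of valuation less than $\gamma a$. So $\delta_1+\dots+\delta_{\ell-m}<\gamma a$. The number of solutions $Y$ is $q^{\sum_t\min(\delta_t,\,b-j)}$. The first $\ell-m$ terms of the sum total less than $\gamma a$, and each of the other $m^2-\ell+m$ terms is at most $b-j$.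
\end{proof}

\section{Proof of the main theorems}\label{sec:proof}

Proposition~\ref{prop:block} loses $\gamma a$ in the exponent, where $a$ is the level at which the stretch begins, and gains in proportion to the length of the stretch. So we need a constant stretch with $b/a$ larger than a fixed constant. Windows in geometric progression provide one.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The lower bound for $c_m(n)$ is part of Theorem~\ref{thm:more}(2). Put $\rho=2\gamma+4$ and $n_1=\rho^{m^2}$, and let $n\ge n_1$. Let $a_0=\lfloor n/\rho^{m^2}\rfloor\ge1$ and $a_p=\rho^pa_0$ for $0\le p\le m^2$, so that $a_{m^2}\le n$. We claim that every chain $\mathcal C=(L_1\supseteq\dots\supseteq L_n)$ satisfies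
\begin{equation}\label{eq:weight}
W(\mathcal C)\le q^{\Lambda n-a_0}.
\end{equation}

The $m^2$ windows $\{a_p+1,\dots,a_{p+1}\}$, $0\le p<m^2$, are disjoint. The chain fails to be constant on a window only if the window contains $i$ and $i+1$ for some drop $i$, and there are at most $m^2-1$ drops. So the chain is constant on some window $\{a+1,\dots,b\}$, with $a=a_p\ge a_0$ and $b=\rho a\ge\gamma a$. Let $L$ be the constant value, $\ell=\dim L$, and $j=\lceil(a+b)/2\rceil$. Then $j>a$ and $2j-a\ge b$, and from $j\le(a+b+1)/2$ and $a\ge1$,
\begin{equation}\label{eq:half}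
b-j\ \ge\ \tfrac12(\rho a-a-1)\ \ge\ \tfrac12(\rho-2)a=(\gamma+1)a>0 .
\end{equation}
So Proposition~\ref{prop:block} applies.

Build a matrix with chain $\mathcal C$ by successive lifting. Let $I$ be the set of levels $i\in\{1,\dots,n\}$ with $i\le j$ or $i>b$, so $|I|=n-(b-j)$. Use Lemma~\ref{lem:step} for the step from $R_{i-1}$ to $R_i$ when $i\in I$, and Proposition~\ref{prop:block} for the passage from $R_j$ to $R_b$. This gives
\[
N(\mathcal C)\le q^{(m^2-\ell+m)(b-j)+\gamma a}\prod_{i\in I}q^{m^2-\dim[L_i,L_i]} .
\]
Multiply by $q^{-m^2n}$ and by $q^{\sum_i\dim L_i}$, where $\sum_i\dim L_i=\ell(b-j)+\sum_{i\in I}\dim L_i$. By Lemma~\ref{lem:schur},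
\[
W(\mathcal C)\le q^{\,\sum_{i\in I}w(L_i)+m(b-j)+\gamma a}\le q^{\,\Lambda n-(\Lambda-m)(b-j)+\gamma a}.
\]
Here, and only here, we use $m\ge4$: it gives $\Lambda-m\ge1$. With \eqref{eq:half} the exponent is at most $\Lambda n-(\gamma+1)a+\gamma a=\Lambda n-a\le\Lambda n-a_0$. This proves \eqref{eq:weight}.

Since $a_0\ge n\rho^{-m^2}-1$, inequalities \eqref{eq:burnside} and \eqref{eq:weight} give
\[
s_m(n)\le C_1q^{m^2+1}(n+1)^{m^2}q^{(\Lambda-\rho^{-m^2})n}\qquad(n\ge n_1).
\]
This is the asserted bound with $C=C_1q^{m^2+1}$ and $\eta=\rho^{-m^2}$. Dividing by the lower bound for $c_m(n)$, we get $s_m(n)/c_m(n)\le Cq^{m^2}(n+1)^{m^2}q^{-\eta n}$ for $n\ge n_1$. The right side tends to $0$ exponentially fast, so $s_m(n)<c_m(n)$ for all large $n$.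
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}, part (1)]
For $m\le3$, equality for all $n$ is the known result quoted in Section~\ref{sec:intro}. For $m\ge4$, equality fails for all large $n$ by Theorem~\ref{thm:main}. Parts (2) and (3) were proved in Section~\ref{sec:w}.
\end{proof}

\begin{remark}
For $m\le3$ all the lemmas remain valid, but $\Lambda=m$ and the constant stretch gains nothing. No saving is possible then, since $s_m(n)\ge q^{mn}=q^{\Lambda n}$. For $m\ge4$ the constant $C$ depends only on $q$ and $m$, while $\eta$ and $n_1$ depend on $R$ through $\gamma$. The proof does not identify the smallest $n$ at which equality fails.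
\end{remark}

\begin{thebibliography}{9}

\bibitem{Greenberg}
Greenberg, Publ. Math. IHES \textbf{31} (1966).

\bibitem{Prasad}
Amritanshu Prasad, \emph{Equivalence classes of nodes in trees and rational generating functions}, arXiv:1407.5284 (2014).

\end{thebibliography}
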